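\title{Conical limit sets are not closed under intersection}

\begin{abstract}
A subset of the ideal boundary $S^m$ of hyperbolic space $H^{m+1}$ is a conical limit set if it consists of the points to which some sequence from a fixed set $E\subseteq H^{m+1}$ converges within bounded distance of a geodesic ray. For every $m\ge1$ we construct two conical limit sets in $\mathbb R^m$ whose intersection is not a conical limit set. One of them is a bounded $\sigma$-compact set $A$, the other is a ball with a countable subset of $A$ removed. We also show that the intersection of a conical limit set with a set that is both $F_\sigma$ and $G_\delta$ is a conical limit set, and that neither of the two conditions suffices alone.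
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $m\ge1$. We use the upper half-space model of hyperbolic space: points of $H^{m+1}$ are pairs $(c,r)$ with $c\in\mathbb R^m$ and $r>0$, the metric is the Euclidean metric divided by the height $r$, and the ideal boundary is $S^m=\mathbb R^m\cup\{\infty\}$. A sequence $(c_n,r_n)$ \emph{converges ideally} to $x\in\mathbb R^m$ if $c_n\to x$ and $r_n\to0$, and to $\infty$ if $|c_n|+r_n\to\infty$. A sequence $(z_n)$ that converges ideally to $x\in S^m$ \emph{converges conically} to $x$ if there is a geodesic ray $\gamma$ landing at $x$ such that the hyperbolic distances from $z_n$ to $\gamma$ are bounded. In Euclidean terms, for $x\in\mathbb R^m$, the sequence stays in a cone with vertex $x$ and vertical axis (Lemma~\ref{lem:cone}); it does not approach the boundary tangentially.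

For $E\subseteq H^{m+1}$, the \emph{conical limit set} $\Lambda_c(E)$ is the set of $x\in S^m$ to which some sequence of points of $E$ converges conically, and $\mathrm{CL}(m)$ is the class of all sets $\Lambda_c(E)$, $E\subseteq H^{m+1}$. The class has a second description, which we record for orientation and never use: a subset of $S^m$ belongs to $\mathrm{CL}(m)$ if and only if it is a \emph{set of divergence}, that is, there is a sequence $(G_n)$ of orientation-preserving M\"obius maps of $S^m$ such that $(G_n(z))$ diverges for each $z$ in the set and converges for each $z$ outside it.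

Finite unions cause no trouble. A conically convergent sequence in $E\cup E'$ has a subsequence in $E$ or in $E'$, so $\Lambda_c(E\cup E')=\Lambda_c(E)\cup\Lambda_c(E')$. The problem below, which comes from Crane and Short~\cite{CS}, asks about the other operation.

\begin{quote}
\emph{Suppose that $A,B\subseteq\mathbb R^m$ belong to $\mathrm{CL}(m)$. Must $A\cap B$ belong to $\mathrm{CL}(m)$?}
\end{quote}

Recall that a $G_\delta$ set is a countable intersection of open sets, an $F_\sigma$ set is a countable union of closed sets, a $G_{\delta\sigma}$ set is a countable union of $G_\delta$ sets, and a $\sigma$-compact set is a countable union of compact sets. In a metric space, open sets and closed sets are both $F_\sigma$ and $G_\delta$, and a $G_\delta$ set with countably many points removed is again $G_\delta$.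

The first evidence points to the answer yes. Every member of $\mathrm{CL}(m)$ meets $\mathbb R^m$ in a $G_{\delta\sigma}$ set (formula~\eqref{eq:borel} below), and the $G_{\delta\sigma}$ sets are closed under finite intersections. The $G_\delta$ subsets of a ball are all in $\mathrm{CL}(m)$ (Lemma~\ref{lem:Gdelta}), and they too are closed under intersection. On the other side, no formula presents itself: a point of $\Lambda_c(E)\cap\Lambda_c(E')$ is approached within a cone by points of $E$ and by points of $E'$, but at unrelated heights, and $E\cap E'$ may be empty. Also, not every $G_{\delta\sigma}$ set is a conical limit set; $\mathbb Q^m$ is not (Proposition~\ref{prop:baire}). The answer is no in every dimension.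

\begin{theorem}\label{thm:main}
Let $m\ge1$. There are a bounded $\sigma$-compact set $A\subset\mathbb R^m$ with $A\in\mathrm{CL}(m)$ and a countable set $X\subset A$ such that $A\setminus X\notin\mathrm{CL}(m)$. Moreover $A\subseteq\{|x|\le1\}$, and $B=\{|x|<2\}\setminus X$ is a $G_\delta$ set belonging to $\mathrm{CL}(m)$. Hence $A,B\in\mathrm{CL}(m)$ while $A\cap B=A\setminus X\notin\mathrm{CL}(m)$.
\end{theorem}

The second theorem, which is not needed for the answer, locates the failure.

\begin{theorem}\label{thm:supp}
\textup{(a)} If $A\in\mathrm{CL}(m)$ and $W\subseteq S^m$ is both $F_\sigma$ and $G_\delta$, then $A\cap W\in\mathrm{CL}(m)$.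

\textup{(b)} In \textup{(a)}, ``both $F_\sigma$ and $G_\delta$'' can be weakened neither to ``$G_\delta$'' (not even to ``$G_\delta$ with countable complement'') nor to ``$F_\sigma$''.
\end{theorem}

Thus one may intersect a conical limit set with an open or a closed set, and in particular remove finitely many points from it, but one may not in general remove countably many.

Section~\ref{sec:cones} translates conical convergence into Euclidean terms. Section~\ref{sec:idea} explains the plan and works out one level of the construction on the line. Sections~\ref{sec:pattern}--\ref{sec:capture} prove Theorem~\ref{thm:main}, and Section~\ref{sec:supp} proves Theorem~\ref{thm:supp}.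

\section{Cones and shadows}\label{sec:cones}

We write $D(c,r)$ and $\overline D(c,r)$ for the open and the closed Euclidean ball in $\mathbb R^m$. We use two facts of hyperbolic geometry. First, the point of the vertical line over $x\in\mathbb R^m$ nearest to $(c,r)$ is $(x,\sqrt{|c-x|^2+r^2})$, and its distance $\delta$ from $(c,r)$ satisfies $\sinh\delta=|c-x|/r$. Second, two geodesic rays landing at the same ideal point lie within bounded distance of each other.

\begin{lemma}\label{lem:cone}
A sequence $(c_n,r_n)$ in $H^{m+1}$ converges conically to $x\in\mathbb R^m$ if and only if $r_n\to0$ and $\sup_n|c_n-x|/r_n<\infty$.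
\end{lemma}

\begin{proof}
Either condition implies that $c_n\to x$ and $r_n\to0$, so we may assume this. By the second fact we may take $\gamma=\{(x,h):0<h\le1\}$ in the definition. For large $n$ we have $|c_n-x|^2+r_n^2\le1$, so the nearest point of the vertical line lies on $\gamma$, and the distance $\delta_n$ from $(c_n,r_n)$ to $\gamma$ satisfies $\sinh\delta_n=|c_n-x|/r_n$. Finitely many terms do not affect boundedness.
\end{proof}

We say that $x$ \emph{sees $(c,r)$ under the aperture} $|x-c|/r$, and we call $D(c,r)$ the \emph{shadow} of $(c,r)$. So $x\in\Lambda_c(E)$ when $x$ sees arbitrarily low points of $E$ under bounded aperture. For a unit vector $e$, the origin sees $(e/n,1/n)$ under aperture $1$ and $(e/n,1/n^2)$ under aperture $n$; the first sequence converges conically to $0$, the second does not. Lemma~\ref{lem:cone} says that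
\begin{equation}\label{eq:borel}
\Lambda_c(E)\cap\mathbb R^m=\bigcup_{K\ge1}\ \bigcap_{n\ge1}\ \bigcup_{(c,r)\in E,\ r<1/n}D(c,Kr).
\end{equation}
The bound $K$ on the aperture may depend on $x$, and our construction exploits this freedom. If $E$ is bounded in the Euclidean sense, then $\infty\notin\Lambda_c(E)$.

The set $B$ of Theorem~\ref{thm:main} comes from the next lemma. To realize $W=\bigcap U_i$ we place points over $U_i$ densely enough that every point of $U_i$ sees one under aperture at most $1$. The danger is that a point on the boundary of $U_i$ sees them too. So the height must be small compared with the distance to the complement of $U_i$, by a factor that tends to infinity both with $i$ and near the boundary.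

\begin{lemma}\label{lem:Gdelta}
Every $G_\delta$ set $W\subseteq\{|x|<2\}$ belongs to $\mathrm{CL}(m)$.
\end{lemma}

\begin{proof}
Write $W=\bigcap_{i\ge1}U_i$ with $U_i\subseteq\{|x|<2\}$ open and decreasing, and let $\eta_i(x)=\mathrm{dist}(x,\mathbb R^m\setminus U_i)$. Then $0<\eta_i\le2$ on $U_i$ and $\eta_i=0$ elsewhere, so $U_i$ is the union of the compact sets
\[F_{i,j}=\{x:2^{-j}\le\eta_i(x)\le2^{1-j}\},\qquad j\ge0.\]
Cover $F_{i,j}$ by finitely many balls $\overline D(a,t)$ with $a\in F_{i,j}$ and $t=4^{-j}/i$, and let $P$ be the set of all points $(a,t)$ so obtained, for all $i$ and $j$. If $x\in W$, then for each $i$ there is $(a,t)\in P$ with $|x-a|\le t\le1/i$, so $x\in\Lambda_c(P)$.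

Conversely, let $(a_n,t_n)\in P$, arising from $(i_n,j_n)$, converge conically to a point $x$. As $P$ is bounded, $x\in\mathbb R^m$; let $|x-a_n|\le Kt_n$. Since $\eta_{i_n}(a_n)\ge2^{-j_n}=i_n2^{j_n}t_n$, we have $x\in U_{i_n}$ whenever $i_n2^{j_n}>K$. If $(i_n)$ is unbounded, then $x\in U_i$ for arbitrarily large $i$, so $x\in W$. Otherwise some $i$ equals $i_n$ for infinitely many $n$. Along these $n$, $t_n\to0$ forces $j_n\to\infty$, so $x\in U_i$; but $\eta_i(a_n)\le2^{1-j_n}\to0$ and $a_n\to x$ give $\eta_i(x)=0$, that is, $x\notin U_i$. So this case does not occur, and $\Lambda_c(P)=W$.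
\end{proof}

The basic obstruction to membership in $\mathrm{CL}(m)$ is that points of $G$ which approach $x$ under a large aperture are seen under aperture less than $1$ from every point of their shadows.

\begin{proposition}\label{prop:baire}
If $\Lambda_c(G)$ is dense in a nonempty open set $\Omega\subseteq\mathbb R^m$, then it contains a dense $G_\delta$ subset of $\Omega$. In particular $\mathbb Q^m\notin\mathrm{CL}(m)$.
\end{proposition}

\begin{proof}
Let $\Omega_n$ be the union of the shadows $D(c,r)$ with $(c,r)\in G$ and $r<1/n$. Every point of $\Lambda_c(G)\cap\mathbb R^m$ is a limit of centers of such shadows, so the open set $\Omega_n\cap\Omega$ is dense in $\Omega$. Baire's theorem says that in a locally compact metric space a countable intersection of dense open sets is dense. So $\Omega\cap\bigcap_n\Omega_n$ is a dense $G_\delta$ subset of $\Omega$, and it lies in $\Lambda_c(G)$ by~\eqref{eq:borel}. If $\Lambda_c(G)=\mathbb Q^m$, then intersecting the sets $\Omega_n$ with the dense open sets $\mathbb R^m\setminus\{q\}$, $q\in\mathbb Q^m$, gives the empty set, against Baire's theorem.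
\end{proof}

Finally, it is convenient to know that infinitely many distinct points of $G$ over a bounded region have heights tending to $0$. Call $G$ \emph{thin} if $G\subset\mathbb R^m\times(0,1)$ and, for each $\varepsilon>0$ and each bounded set $\Omega\subset\mathbb R^m$, only finitely many $(c,r)\in G$ have $r\ge\varepsilon$ and $c\in\Omega$.

\begin{lemma}\label{lem:thin}
Every $G\subseteq H^{m+1}$ has a thin subset $G'$ with $\Lambda_c(G')\cap\mathbb R^m=\Lambda_c(G)\cap\mathbb R^m$.
\end{lemma}

\begin{proof}
Partition $\mathbb R^m\times(0,1)$ into boxes $J\times[2^{-j-1},2^{-j})$, where $j\ge0$ and $J$ is a half-open dyadic cube of side $2^{-j}$. Let $G'$ contain exactly one point of $G$ from each box that meets $G$. Only finitely many boxes meet $\Omega\times[\varepsilon,1)$, so $G'$ is thin. If $(c,r)$ and $(c',r')$ lie in one box, then $r/2<r'<2r$ and $|c-c'|\le2\sqrt m\,r$, so $|x-c|\le Kr$ implies $|x-c'|\le2(K+2\sqrt m)\,r'$. A sequence in $G$ converging conically to $x\in\mathbb R^m$ eventually has $r<1$, and replacing each later term by the point of $G'$ in its box gives such a sequence in $G'$.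
\end{proof}

\section{The plan, and one level on the line}\label{sec:idea}

We want $A=\Lambda_c(E)$ and a countable $X\subset A$ such that no $G$ has $\Lambda_c(G)=A\setminus X$. The set $A$ will be a countable union of nowhere dense compact sets. By Baire's theorem such a union contains no dense $G_\delta$ subset of an open set, so Proposition~\ref{prop:baire} forces $A$ to be nowhere dense: its complement must contain balls everywhere. We use such balls as \emph{shields}. A point $(a,t)$ placed over the center of a shield $\overline D(a,kt)$ is seen from outside the shield only under apertures greater than $k$. All points of $E$ are of this form.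

A hypothetical $G$ is caught between two mechanisms.

\emph{Nested shadows.} Outside the shields we distribute \emph{deep points}, which do not belong to $A$: they lie in infinitely many nested cells in which $k$ grows, so that they see low points of $E$ only under growing apertures. If a low point of $G$ has a shadow that sticks out of the shields, the shadow contains a whole cell of the next generation. If this happens in every cell, nested shadows close down on a deep point, which then lies in $\Lambda_c(G)$ but not in $A$, as in Proposition~\ref{prop:baire}.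

\emph{A diagonal choice.} So $G$ would like to use only \emph{shielded} points, whose (half) shadows lie inside shields. We arrange the shields of a cell along a tree, so that shielded points which avoid conical convergence to the nodes of the tree (the set $X$) must also miss the end of some branch (a point of $A\setminus X$).

The second mechanism is visible on a single level.

\begin{example}\label{ex:level}
Let $m=1$, $k=1$, $d_j=8^{-j}$ for $j\ge0$, and consider the shields, the \emph{nests} and the points
\[V_j=\bigl[\tfrac{15}{16}d_j,\tfrac{17}{16}d_j\bigr],\qquad N_j=\bigl[(\tfrac78-\tfrac1{64})d_j,(\tfrac78+\tfrac1{64})d_j\bigr],\qquad z_j=\bigl(d_j,\tfrac1{16}d_j\bigr);\]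
see Figure~\ref{fig:level}. The node $0$ sees every $z_j$ under aperture $16$, so $z_j\to0$ conically. A point $u\in N_j$ sees $z_j$ under aperture at most $16(\frac18+\frac1{64})<3$.

Now let $G$ be thin with $0\notin\Lambda_c(G)$, and fix any number $L$. For all but finitely many $j$, every $(c,r)\in G$ with $c\in V_j$ has $r<c/L$: otherwise there are infinitely many distinct points of $G$ with bounded $c$ that $0$ sees under aperture at most $L$, their heights tend to $0$ by thinness, and $0\in\Lambda_c(G)$. Fix such a $j$ and let $u\in N_j$. The gap between $V_j$ and $N_j$ has length $(\frac1{16}-\frac1{64})d_j=\frac3{64}d_j$, so $u$ sees each point of $G$ over $V_j$ under aperture greater than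
\[\frac{\frac3{64}d_j}{\frac{17}{16}d_j/L}=\frac{3L}{68}.\]
The shields $V_l$ with $l\ne j$ are too small for their distance. If $D(c,r/2)\subseteq V_l$, then $r\le d_l/8$. Also $c\in[\frac34d_l,\frac54d_l]$ and $u\in[\frac34d_j,\frac54d_j]$, and one of $d_j,d_l$ is at most $\frac18$ of the other, so $|u-c|\ge(\frac34-\frac5{32})\max(d_j,d_l)\ge\frac12d_l$. The aperture is at least $4$.

So $E=\{z_j\}$ serves every nest under aperture less than $3$, at the price of having $0$ as a conical limit point, while a set $G$ that refuses this price fails to serve most nests by shielded points under aperture less than $\min(4,3L/68)$.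
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.56cm,y=1.6cm]
\draw (-0.5,0)--(20.5,0);
\draw[dashed] (0,0)--(19,1.19);
\draw[dotted,thick] (15,0)--(16,1)--(17,0);
\draw[line width=3pt,gray] (15,0)--(17,0);
\draw[line width=3pt] (13.75,0)--(14.25,0);
\draw[line width=3pt,gray] (1.875,0)--(2.125,0);
\draw[line width=3pt] (1.72,0)--(1.78,0);
\fill (0,0) circle (1.5pt) node[below=2pt] {$0$};
\fill (16,1) circle (1.5pt) node[above left] {$z_j$};
\fill (2,0.125) circle (1.1pt) node[above] {$z_{j+1}$};
\node[below=2pt] at (16,0) {$V_j$};
\node[below=2pt] at (14,0) {$N_j$};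
\draw[|-|] (12,-0.5)--(20,-0.5) node[midway,below] {$[\frac34d_j,\frac54d_j]$};
\end{tikzpicture}
\caption{One level of the construction in the upper half-plane, with heights stretched. The points $z_j$ lie on a line through the node $0$, each over the center of a shield $V_j$ (gray). Next to the shield, separated from it by a gap, lies a small nest $N_j$ (black), in which the picture is repeated with the center of $N_j$ as the new node.}\label{fig:level}
\end{figure}

To iterate, we repeat the picture in each nest, with its center as the new node. A point $y$ in a nested sequence of nests sees one point of $E$ per level under aperture less than $3k$, so $y\in\Lambda_c(E)$. To defeat $G$ we choose at level $i$ a nest that $G$ fails to serve, and we need the threshold $\min(4,3L/68)$ to tend to infinity with $i$. For the first entry we replace the ratio $16$ of distance to height by $16k(i+1)$; the nodes of level $i$ then see $E$ under the aperture $16k(i+1)$, which is harmless because each node needs only its own finite bound. For the second entry we let $L$ grow faster still.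

\section{The pattern of shields and nests}\label{sec:pattern}

\subsection{Definition}
Let $\mathbb N=\{0,1,2,\dots\}$, let $\mathbb N^*$ be the set of finite words in the alphabet $\mathbb N$, with empty word $\emptyset$, and let $\mathbb N^{\mathbb N}$ be the set of infinite words. Letters are indexed from $0$. We write $|\nu|$ for the length of $\nu$, $\nu j$ for $\nu$ followed by the letter $j$, $\xi|i$ for the prefix of $\xi$ of length $i$, and $\nu\preceq\tau$ ($\nu\prec\tau$) if $\nu$ is a prefix (a proper prefix) of the finite or infinite word $\tau$. If neither of $\tau,\tau'$ is a prefix of the other, there are $\nu$ and $j\ne l$ with $\nu j\preceq\tau$ and $\nu l\preceq\tau'$; we say that $\tau$ and $\tau'$ \emph{branch at $\nu$}. Fix a unit vector $e\in\mathbb R^m$.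

Given $p\in\mathbb R^m$, $\rho>0$ and an integer $k\ge1$, the \emph{pattern} with parameters $(p,\rho,k)$ is defined as follows. Put $\lambda_i=16k(i+1)$, $x_\emptyset=p$, $\rho_\emptyset=\rho$, and recursively, for $\nu\in\mathbb N^*$ with $|\nu|=i$ and $j\in\mathbb N$,
\begin{gather*}
d_{\nu j}=\tfrac14\rho_\nu8^{-j},\qquad t_{\nu j}=d_{\nu j}/\lambda_i,\qquad\rho_{\nu j}=t_{\nu j}/4,\\
a_{\nu j}=x_\nu+d_{\nu j}e,\qquad x_{\nu j}=a_{\nu j}-2kt_{\nu j}e.
\end{gather*}
The \emph{nodes} are the points $x_\nu$, the \emph{nests} are the balls $N_\nu=\overline D(x_\nu,\rho_\nu)$, and the \emph{shields} are the balls $V_\sigma=\overline D(a_\sigma,kt_\sigma)$, $\sigma\ne\emptyset$. Example~\ref{ex:level} is the level $i=0$ of the pattern with parameters $(0,4,1)$. To keep track of positions we use the annuli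
\[\mathrm{Ann}_{\nu j}=\{u\in\mathbb R^m:\tfrac34d_{\nu j}\le|u-x_\nu|\le\tfrac54d_{\nu j}\}.\]

\begin{lemma}\label{lem:geom}
Let $\nu\in\mathbb N^*$ and $j,l\in\mathbb N$.
\begin{enumerate}
\item[\textup{(a)}] $V_{\nu j}\cup N_{\nu j}\subset\mathrm{Ann}_{\nu j}\subset N_\nu\setminus\{x_\nu\}$.
\item[\textup{(b)}] If $j\ne l$, $u\in\mathrm{Ann}_{\nu j}$ and $v\in\mathrm{Ann}_{\nu l}$, then $|u-v|\ge\frac12\max(d_{\nu j},d_{\nu l})$.
\item[\textup{(c)}] $\mathrm{dist}(V_{\nu j},N_{\nu j})\ge\frac34kt_{\nu j}$.
\item[\textup{(d)}] $\rho_{\nu j}\le\rho_\nu/256$. If $\nu\prec\sigma$, then $V_\sigma\cup N_\sigma\subset N_\nu$ and $t_\sigma\le\rho_\nu$. If $\nu j\preceq\sigma$, then $V_\sigma\cup N_\sigma\subset\mathrm{Ann}_{\nu j}$ and $t_\sigma\le t_{\nu j}$.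
\end{enumerate}
\end{lemma}

\begin{proof}
Write $d=d_{\nu j}$ and $t=t_{\nu j}$. Then $kt\le d/16$ and $\rho_{\nu j}=t/4\le d/64$.

(a) The distances from $x_\nu$ to points of $V_{\nu j}$ lie in $[\frac{15}{16}d,\frac{17}{16}d]$. The center of $N_{\nu j}$ is at distance $d-2kt\in[\frac78d,d]$ from $x_\nu$, so the distances to points of $N_{\nu j}$ lie in $[(\frac78-\frac1{64})d,(1+\frac1{64})d]$. Finally $\frac54d\le\frac5{16}\rho_\nu$.

(b) If $l>j$, then $d_{\nu l}\le d/8$ and $|u-v|\ge\frac34d-\frac5{32}d\ge\frac12d$. The case $l<j$ is the same with $j$ and $l$ exchanged.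

(c) The centers are $2kt$ apart, and $2kt-kt-t/4\ge\frac34kt$ because $k\ge1$.

(d) We have $\rho_{\nu j}\le d/64\le\rho_\nu/256$. Let $\nu\prec\sigma$ and write $\sigma=\tau h$ with $\nu\preceq\tau$, $h\in\mathbb N$. By (a), applied along the prefixes of $\tau$, $V_\sigma\cup N_\sigma\subset N_\tau\subseteq N_\nu$, and $t_\sigma\le d_\sigma\le\rho_\tau\le\rho_\nu$. The last statement holds for $\sigma=\nu j$ by (a); for $\nu j\prec\sigma$ it follows from what was just proved, since $N_{\nu j}\subset\mathrm{Ann}_{\nu j}$ and $\rho_{\nu j}\le t_{\nu j}$.
\end{proof}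

For $\xi\in\mathbb N^{\mathbb N}$ the nests $N_{\xi|i}$ decrease and their radii tend to $0$, so they have exactly one common point $y_\xi$, an \emph{end} of the pattern. Put
\[Y=\{x_\nu:\nu\in\mathbb N^*\}\cup\{y_\xi:\xi\in\mathbb N^{\mathbb N}\},\qquad Z=Y\cup\bigcup_{\sigma\ne\emptyset}V_\sigma,\qquad E_0=\{(a_\sigma,t_\sigma):\sigma\ne\emptyset\}.\]
By Lemma~\ref{lem:geom}(d), $Z\subset N_\emptyset=\overline D(p,\rho)$ and $t_\sigma\le\rho$ for all $\sigma$. Parts (d) and (b) also give the following rule, which we use repeatedly.
\begin{quote}
\emph{Branching rule.} The node, shield or end attached to a word that extends $\nu j$ lies in $\mathrm{Ann}_{\nu j}$. Hence objects attached to two words that branch lie in disjoint annuli.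
\end{quote}

\subsection{Topology of the pattern}

\begin{lemma}\label{lem:disjoint}
The shields are pairwise disjoint and disjoint from $Y$, and no end is a node.
\end{lemma}

\begin{proof}
By the branching rule it suffices to compare objects attached to words one of which is a prefix of the other. If $\sigma\prec\sigma'$, then $V_{\sigma'}\subset N_\sigma$; if $\sigma\prec\xi$, then $y_\xi\in N_\sigma$; if $\sigma\preceq\nu$, then $x_\nu\in N_\sigma$. In these three cases we use that $N_\sigma$ misses $V_\sigma$, by Lemma~\ref{lem:geom}(c). If $\nu\prec\sigma$ or $\nu\prec\xi$, then $V_\sigma$ or $y_\xi$ lies in some $\mathrm{Ann}_{\nu j}$, which does not contain $x_\nu$.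
\end{proof}

\begin{lemma}\label{lem:compact}
For every set $S$ of nonempty words, $Z_S=Y\cup\bigcup_{\sigma\in S}V_\sigma$ is compact. In particular $Y$ and $Z$ are compact, and each $V_\sigma$ has positive distance from $Z\setminus V_\sigma$.
\end{lemma}

\begin{proof}
For $\nu\in\mathbb N^*$ let $F_\nu$ be the union of the nodes $x_\tau$ with $\nu\preceq\tau$, the ends $y_\xi$ with $\nu\prec\xi$, and the shields $V_\sigma$ with $\sigma\in S$, $\nu\prec\sigma$. Then $F_\emptyset=Z_S$, $F_\nu\subset N_\nu$, and
\[F_\nu=\{x_\nu\}\cup\bigcup_{j}F_{\nu j}\cup\bigcup_{j:\,\nu j\in S}V_{\nu j}.\]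
Consider a sequence in $F_\nu$. If infinitely many terms equal $x_\nu$, a subsequence converges to $x_\nu$. Otherwise each late term lies in $F_{\nu j}$, or in $V_{\nu j}$ with $\nu j\in S$, for some $j$, and hence within $\frac54d_{\nu j}$ of $x_\nu$. If these $j$ are unbounded, a subsequence converges to $x_\nu$. If they are bounded, then for some fixed $j$ infinitely many terms lie in the compact set $V_{\nu j}\subseteq Z_S$, and a subsequence converges there, or infinitely many terms lie in $F_{\nu j}$.

Start with a sequence in $F_\emptyset$ and apply this alternative repeatedly. Either we find a limit point in $Z_S$ at a finite stage, or we obtain $\xi\in\mathbb N^{\mathbb N}$ such that each $N_{\xi|i}$ contains infinitely many terms, and then a subsequence converges to $y_\xi$. Finally, by Lemma~\ref{lem:disjoint}, $Z\setminus V_\sigma=Z_S$ where $S$ consists of all nonempty words except $\sigma$, and disjoint compact sets have positive distance.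
\end{proof}

\begin{lemma}\label{lem:limit}
$\Lambda_c(E_0)=Y$.
\end{lemma}

\begin{proof}
We have $|x_\nu-a_{\nu j}|=d_{\nu j}=\lambda_{|\nu|}t_{\nu j}$ and $t_{\nu j}\to0$ as $j\to\infty$, so $x_\nu\in\Lambda_c(E_0)$. For $\sigma=\xi|i$ with $i\ge1$ we have $y_\xi\in N_\sigma$, so $|y_\xi-a_\sigma|\le2kt_\sigma+\rho_\sigma\le3kt_\sigma$, and $t_{\xi|i}\le\rho_{\xi|(i-1)}\to0$; so $y_\xi\in\Lambda_c(E_0)$.

Conversely, let $(a_{\sigma_n},t_{\sigma_n})$ converge conically to $x$. Since $a_{\sigma_n}\in Z$ and $Z$ is compact, $x\in Z$. Suppose that $x\in V_\sigma$. By Lemma~\ref{lem:compact}, $a_{\sigma_n}\in V_\sigma$ for large $n$, so $\sigma_n=\sigma$ for large $n$ by Lemma~\ref{lem:disjoint}, contradicting $t_{\sigma_n}\to0$. Hence $x\in Y$.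
\end{proof}

\subsection{Shielded points}
A point $(c,r)\in H^{m+1}$ is \emph{shielded} (with respect to the pattern) if $D(c,r/2)\subseteq V_\sigma$ for some $\sigma$. In that case $c\in V_\sigma$ and $r\le2kt_\sigma$. The factor $\frac12$ leaves room that is used in Section~\ref{sec:capture}. The first lemma says that shielding is the only way for a ball to hide in $Z$.

\begin{lemma}\label{lem:unshielded}
If $(c,r)$ is not shielded, then $D(c,r/2)\not\subseteq Z$.
\end{lemma}

\begin{proof}
Suppose that $U=D(c,r/2)\subseteq Z$. For each $\sigma$ the set $U\cap V_\sigma$ is closed in $U$, and it is open in $U$ because points of $Z$ close enough to $V_\sigma$ belong to $V_\sigma$ (Lemma~\ref{lem:compact}). As $U$ is connected and $U\not\subseteq V_\sigma$, the ball $U$ misses every shield; in particular $c\in Y$. But every neighborhood of a point of $Y$ contains a shield: $V_{\nu j}$ lies within $\frac54d_{\nu j}$ of $x_\nu$, and $V_{\xi|(i+1)}\subset N_{\xi|i}$ lies within $2\rho_{\xi|i}$ of $y_\xi$. This is a contradiction.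
\end{proof}

Here is the diagonal argument announced in Section~\ref{sec:idea}.

\begin{proposition}\label{prop:diagonal}
Let $G$ be thin and suppose that no node belongs to $\Lambda_c(G)$. Then there is an end $y$ such that every sequence in $G$ converging conically to $y$ has only finitely many shielded terms.
\end{proposition}

\begin{proof}
\emph{Choice of $y$.} Let $L_i=32(i+1)^2$. For $\nu\in\mathbb N^*$ with $|\nu|=i$ let $S_\nu$ be the set of $j\in\mathbb N$ for which there is $(c,r)\in G$ with $c\in V_{\nu j}$ and $|x_\nu-c|\le L_ir$. The set $S_\nu$ is finite. Otherwise we pick one such point $(c_j,r_j)$ for each $j\in S_\nu$. These points are distinct because the shields are disjoint, and the $c_j$ lie in the bounded set $N_\nu$, so $r_j\to0$ by thinness. Then $x_\nu\in\Lambda_c(G)$ by Lemma~\ref{lem:cone}, against the hypothesis. So we can choose the letters of $\xi\in\mathbb N^{\mathbb N}$ one at a time with $\xi(i)\notin S_{\xi|i}$ for all $i$. Let $y=y_\xi$.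

\emph{The estimate.} Let $(c,r)\in G$ be shielded by $V_\sigma$. We show that there is an $i\ge0$ with
\begin{equation}\label{eq:est}
|y-c|>i\,r\qquad\text{and}\qquad|y-c|\ge\tfrac34kt_{\xi|(i+1)}.
\end{equation}
Since $\xi$ is infinite, either $\sigma\prec\xi$, or $\sigma$ and $\xi$ branch.

\emph{Shields on the branch.} Let $\sigma=\xi|(i+1)=\nu j$ with $\nu=\xi|i$, and put $t=t_\sigma$. Since $y\in N_\sigma$ and $c\in V_\sigma$, Lemma~\ref{lem:geom}(c) gives $|y-c|\ge\frac34kt$. Since $j\notin S_\nu$, we have $L_ir<|x_\nu-c|\le\frac54d_\sigma=\frac54\lambda_it$. Therefore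
\[\frac{|y-c|}r>\frac{\frac34kt\,L_i}{\frac54\lambda_it}=\frac{3kL_i}{5\lambda_i}=\frac65(i+1)>i.\]

\emph{Shields off the branch.} Let $\sigma$ and $\xi$ branch at $\nu=\xi|i$, with $\nu j\prec\xi$, $\nu l\preceq\sigma$, $j\ne l$. Then $y\in\mathrm{Ann}_{\nu j}$ and $c\in\mathrm{Ann}_{\nu l}$, so $|y-c|\ge\frac12\max(d_{\nu j},d_{\nu l})$. On the one hand $\frac12d_{\nu j}\ge8kt_{\nu j}$, which gives the second inequality of~\eqref{eq:est}. On the other hand $r\le2kt_\sigma\le2kt_{\nu l}$ by Lemma~\ref{lem:geom}(d), so
\[\frac{|y-c|}r\ge\frac{\frac12\lambda_it_{\nu l}}{2kt_{\nu l}}=\frac{\lambda_i}{4k}=4(i+1)>i.\]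
This is where the growth of $\lambda_i$ is used.

\emph{Conclusion.} Let $(c_n,r_n)\in G$ converge conically to $y$, with $|y-c_n|\le Kr_n$ and $K\ge1$. For a shielded term, the first inequality of~\eqref{eq:est} gives $i<K$, and then the second gives $|y-c_n|\ge\delta$, where $\delta=\min_{0\le i<K}\frac34kt_{\xi|(i+1)}>0$. Since $c_n\to y$, only finitely many terms are shielded.
\end{proof}

\begin{remark}
One pattern is not a counterexample. If the pattern lies in $\{|x|<2\}$, the set of its ends is a compact set with countably many points removed, so it is a $G_\delta$ set and belongs to $\mathrm{CL}(m)$ by Lemma~\ref{lem:Gdelta}. By Proposition~\ref{prop:diagonal}, a thin set that realizes it must use unshielded points. It remains to make unshielded points costly.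
\end{remark}

\section{The tree of cells and the set $A$}\label{sec:cells}

By Lemma~\ref{lem:unshielded}, the half shadow of an unshielded point meets the complement of $Z$. We fill this complement densely with small balls, put a new pattern in each of them, and continue. Two parameters grow along the construction. For $\alpha\in\mathbb N^*$ let
\[k_\alpha=1+|\alpha|,\qquad M_\alpha=2+|\alpha|+\sum_{i<|\alpha|}\alpha(i).\]
The growth of $k_\alpha$ keeps deep points out of $A$. The number $M_\alpha\ge2$ has the property that, for each bound, only finitely many words $\alpha$ have $M_\alpha$ below it. It is used twice: to make a pattern hard to see from outside its cell, and to make a cell small compared with its distance from the nodes and ends of its parent.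

We construct a tree $\mathcal T\subseteq\mathbb N^*$ and closed balls $C_\alpha=\overline D(p_\alpha,R_\alpha)$, $\alpha\in\mathcal T$, called \emph{cells}. Start with $\emptyset\in\mathcal T$ and $C_\emptyset=\overline D(0,1)$. Given $\alpha\in\mathcal T$ and $C_\alpha$, take the pattern with parameters
\[(p_\alpha,\rho^\alpha,k_\alpha),\qquad\rho^\alpha=R_\alpha/(2M_\alpha)\le R_\alpha/4,\]
and mark its objects with a superscript $\alpha$. Then $Z^\alpha\subset\overline D(p_\alpha,R_\alpha/4)$ is compact, so the \emph{free region} $O_\alpha=D(p_\alpha,R_\alpha)\setminus Z^\alpha$ is open and nonempty. Let $q_0,q_1,\dots$ be a dense sequence in $O_\alpha$, and treat $l=0,1,2,\dots$ in turn. If $q_l$ lies in a cell $C_{\alpha l'}$ already chosen, $l'<l$, then $\alpha l\notin\mathcal T$. Otherwise $\alpha l\in\mathcal T$, $p_{\alpha l}=q_l$, and $R_{\alpha l}>0$ is so small that $C_{\alpha l}\subset O_\alpha$, that $C_{\alpha l}$ is disjoint from the finitely many closed balls $C_{\alpha l'}$ already chosen, and that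
\begin{equation}\label{eq:small}
R_{\alpha l}\le\mathrm{dist}(p_{\alpha l},Y^\alpha)/M_{\alpha l}.
\end{equation}
The distance is positive because $Y^\alpha$ is compact and $p_{\alpha l}\notin Z^\alpha$. The words $\alpha l\in\mathcal T$ are the \emph{children} of $\alpha$. The construction has the following consequences.
\begin{enumerate}
\item[(T1)] Every nonempty open subset of $O_\alpha$ meets $C_\beta$ for some child $\beta$ of $\alpha$, since it contains some $q_l$.
\item[(T2)] If $\alpha\prec\alpha'$ in $\mathcal T$, then $C_{\alpha'}\subset O_\alpha\subset C_\alpha$. If $\alpha,\alpha'\in\mathcal T$ branch, then $C_\alpha$ and $C_{\alpha'}$ lie in the cells of two distinct children of one word, so they are disjoint.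
\item[(T3)] The sets $Y^\alpha$ are pairwise disjoint, by (T2), since $Y^{\alpha'}\subset C_{\alpha'}$ and $O_\alpha$ misses $Y^\alpha$.
\item[(T4)] For $x\in\mathbb R^m$, the set $\mathcal T(x)=\{\alpha\in\mathcal T:x\in C_\alpha\}$ is empty or is a finite or infinite chain $\emptyset=\alpha_0,\alpha_1,\dots$ in which $\alpha_{i+1}$ is a child of $\alpha_i$; again by (T2).
\end{enumerate}
Call $x$ \emph{deep} if $\mathcal T(x)$ is infinite. Define
\[E=\bigcup_{\alpha\in\mathcal T}E_0^\alpha,\qquad A=\Lambda_c(E),\qquad X=\{x_\nu^\alpha:\alpha\in\mathcal T,\ \nu\in\mathbb N^*\}.\]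

\begin{proposition}\label{prop:A}
$A=\bigcup_{\alpha\in\mathcal T}Y^\alpha$, and no deep point belongs to $A$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:limit}, $Y^\alpha=\Lambda_c(E_0^\alpha)\subseteq A$. Conversely let $(a_n,t_n)\in E_0^{\alpha_n}$ converge conically to $x$. Since $E$ is bounded, $x\in\mathbb R^m$; let $|x-a_n|\le Kt_n$. We show that two kinds of terms occur only finitely often.

\emph{Terms with $\alpha_n\notin\mathcal T(x)$.} Let $x\notin C_\alpha$ and $(a,t)\in E_0^\alpha$. Then $|a-p_\alpha|\le R_\alpha/4$ and $t\le\rho^\alpha$, so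
\[|x-a|\ge R_\alpha/2\ \text{ and hence }\ |x-a|\ge R_\alpha/2=\tfrac{M_\alpha}{1}\cdot\tfrac{R_\alpha}{2M_\alpha}=M_\alpha\rho^\alpha\ge M_\alpha t.\]
So only the finitely many $\alpha$ with $M_\alpha\le K$ occur among such $\alpha_n$, and each of them occurs for finitely many $n$, because $|x-a_n|\ge R_\alpha/2$ while $a_n\to x$.

\emph{Terms for which $\alpha_n$ has a child in $\mathcal T(x)$.} Let $\beta\in\mathcal T(x)$ be a child of $\alpha$. Then $x\in C_\beta\subset O_\alpha$ lies outside all shields $V_\sigma^\alpha$, which means that $|x-a|>k_\alpha t$ for all $(a,t)\in E_0^\alpha$. So only those $\alpha$ in the chain $\mathcal T(x)$ with $1+|\alpha|<K$ occur, and there are finitely many. Each of them occurs for finitely many $n$, because $x$ has positive distance from the compact set $Z^\alpha$, which contains all $a_\sigma^\alpha$.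

If $\mathcal T(x)$ were empty or infinite, every term would be of one of these two kinds. So $\mathcal T(x)$ is a finite chain, that is, $x$ is not deep, and for large $n$ the word $\alpha_n$ is the last element $\alpha$ of the chain. Then $x\in\Lambda_c(E_0^\alpha)=Y^\alpha$.
\end{proof}

\section{Capturing cells: proof of Theorem~\ref{thm:main}}\label{sec:capture}

We now combine the two mechanisms. The diagonal argument produces, in any cell, low unshielded points of $G$ near an end $y$. Their half shadows meet some child cell, and the point to prove is that the child is small enough to lie in the full shadow. This is the purpose of~\eqref{eq:small}: a cell met by the half shadow of $(c,r)$ is at distance about $Kr$ from $y$, so its radius is at most about $Kr/M_\beta$.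

\begin{proposition}\label{prop:capture}
Let $G$ be thin with $\Lambda_c(G)\cap\mathbb R^m=A\setminus X$. For every $\alpha\in\mathcal T$ and $\varepsilon>0$ there are $(c,r)\in G$ with $r<\varepsilon$ and a child $\beta$ of $\alpha$ with $C_\beta\subset D(c,r)$.
\end{proposition}

\begin{proof}
Fix $\alpha$; ``shielded'' refers to the pattern in $C_\alpha$. Its nodes lie in $X$, hence not in $\Lambda_c(G)$. Let $y\in Y^\alpha$ be the end given by Proposition~\ref{prop:diagonal}. Then $y\in A$ by Proposition~\ref{prop:A}, and $y\notin X$: it is not a node of the pattern in $C_\alpha$ by Lemma~\ref{lem:disjoint}, and not a node of another pattern by (T3). So $y\in\Lambda_c(G)$, and there are $K$ and $(c_n,r_n)\in G$ with $r_n\to0$ and $|y-c_n|\le Kr_n$.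

The children $\beta$ of $\alpha$ with $M_\beta<8(K+1)$ are finite in number and have $p_\beta\ne y$, so there is $\eta>0$ with $|p_\beta-y|\ge\eta$ for all of them. Choose $n$ so large that $(c,r)=(c_n,r_n)$ is not shielded, $r<\varepsilon$, $2(K+1)r<\eta$, and $D(c,r)\subset D(p_\alpha,R_\alpha)$; the last is possible because $y$ lies in this open ball, $c_n\to y$ and $r_n\to0$.

By Lemma~\ref{lem:unshielded}, $D(c,r/2)$ contains a point outside $Z^\alpha$, so $D(c,r/2)\cap O_\alpha$ is a nonempty open set. By (T1) there are a child $\beta$ of $\alpha$ and a point $u\in C_\beta\cap D(c,r/2)$. Then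
\[|p_\beta-y|\le|p_\beta-u|+|u-c|+|c-y|\le R_\beta+(K+1)r,\]
while~\eqref{eq:small} gives $R_\beta\le|p_\beta-y|/M_\beta\le\frac12|p_\beta-y|$. Hence $|p_\beta-y|\le2(K+1)r<\eta$, so $M_\beta\ge8(K+1)$, and
\[R_\beta\le\frac{2(K+1)r}{M_\beta}\le\frac r4.\]
For $v\in C_\beta$ we get $|v-c|\le|v-u|+|u-c|<2R_\beta+r/2\le r$. So $C_\beta\subset D(c,r)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The set $A$ is in $\mathrm{CL}(m)$ by definition. By Proposition~\ref{prop:A} it is a countable union of compact sets $Y^\alpha\subset C_\emptyset=\{|x|\le1\}$, and it contains the countable set $X$. The set $B=\{|x|<2\}\setminus X$ is $G_\delta$, so $B\in\mathrm{CL}(m)$ by Lemma~\ref{lem:Gdelta}, and $A\cap B=A\setminus X$.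

Suppose that $A\setminus X\in\mathrm{CL}(m)$. By Lemma~\ref{lem:thin} there is a thin $G$ with $\Lambda_c(G)\cap\mathbb R^m=A\setminus X$. Put $\alpha_0=\emptyset$. Proposition~\ref{prop:capture} gives, recursively, points $(c_n,r_n)\in G$ with $r_n<1/(n+1)$ and children $\alpha_{n+1}$ of $\alpha_n$ with $C_{\alpha_{n+1}}\subset D(c_n,r_n)$. The nested compact cells $C_{\alpha_n}$ have a common point $z$. Since $|z-c_n|<r_n\to0$, we have $z\in\Lambda_c(G)\cap\mathbb R^m\subseteq A$. But $z$ is deep, so $z\notin A$ by Proposition~\ref{prop:A}. This contradiction shows that $A\setminus X\notin\mathrm{CL}(m)$.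
\end{proof}

\section{Sets that are both $F_\sigma$ and $G_\delta$: proof of Theorem~\ref{thm:supp}}\label{sec:supp}

For part (a) we look for a subset $E'$ of $E$ with $\Lambda_c(E')=\Lambda_c(E)\cap W$. A $G_\delta$ representation of $W$ yields a function $I$ on $H^{m+1}$ that tends to infinity along conical sequences with limit in $W$ and stays bounded along conical sequences with limit outside $W$. The bound depends on the sequence, so no fixed threshold for $I$ separates the two cases, and by part (b) no other device can. When $W$ is also $F_\sigma$, its complement is $G_\delta$ and yields a function $I'$ with the opposite behavior, which serves as a variable threshold.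

Since the point $\infty$ is now allowed, we measure shadows from a base point $o\in H^{m+1}$. For $x\in S^m$ let $[o,x)$ be the geodesic ray from $o$ landing at $x$. In the ball model centered at $o$ these rays are the radii, so the angle at $o$ is a metric for the topology of $S^m$, and $z_n\to x$ ideally if and only if $d(o,z_n)\to\infty$ and the angle at $o$ between $z_n$ and $x$ tends to $0$. For $z\in H^{m+1}$ and $i\in\mathbb N$ let
\[\mathrm{Sh}_i(z)=\{x\in S^m:\mathrm{dist}(z,[o,x))\le i\};\]
these sets increase with $i$. If $z_n\to x$ conically, then $x\in\mathrm{Sh}_K(z_n)$ for some $K\in\mathbb N$ and all $n$, because any ray landing at $x$ is within bounded distance of $[o,x)$.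

\begin{lemma}\label{lem:shadow}
Let $z_n\to x$ ideally, let $i\in\mathbb N$, and let $U$ be a neighborhood of $x$ in $S^m$. Then $\mathrm{Sh}_i(z_n)\subseteq U$ for all large $n$.
\end{lemma}

\begin{proof}
Let $d(o,z)=b>i$, let $x'\in\mathrm{Sh}_i(z)$, and let $\theta$ be the angle at $o$ between $z$ and $x'$. For a point $w$ of $[o,x')$ with $d(o,w)=h$, the hyperbolic law of cosines reads $\cosh d(z,w)=\cosh b\cosh h-\sinh b\sinh h\cos\theta$. If $\theta\ge\pi/2$, this is at least $\cosh b$, so $\mathrm{dist}(z,[o,x'))\ge b>i$; hence $\theta<\pi/2$. The distance $\delta$ from $z$ to the geodesic line containing $[o,x')$ is at most $i$, and the right triangle with hypotenuse $b$, angle $\theta$ at $o$ and opposite side $\delta$ gives $\sinh\delta=\sinh b\sin\theta$. So $\sin\theta\le\sinh i/\sinh b$. Since $d(o,z_n)\to\infty$, the largest angle between $z_n$ and a point of $\mathrm{Sh}_i(z_n)$ tends to $0$, and so does the angle between $z_n$ and $x$.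
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:supp}]
(a) Write $W=\bigcap_{i\ge0}U_i$ and $S^m\setminus W=\bigcap_{i\ge0}U_i'$ with $U_i,U_i'$ open and decreasing and $U_0=U_0'=S^m$. For $z\in H^{m+1}$ put
\[I(z)=\sup\{i\in\mathbb N:\mathrm{Sh}_i(z)\subseteq U_i\},\qquad I'(z)=\sup\{i\in\mathbb N:\mathrm{Sh}_i(z)\subseteq U_i'\},\]
with values in $\mathbb N\cup\{\infty\}$; the index $i=0$ always qualifies. Let $z_n\to x$ conically, with $x\in\mathrm{Sh}_K(z_n)$ for all $n$.

If $x\in W$, then each $U_i$ is a neighborhood of $x$, so $I(z_n)\ge i$ for large $n$ by Lemma~\ref{lem:shadow}; thus $I(z_n)\to\infty$. If $x\notin W$, say $x\notin U_{i_0}$, then for $i\ge\max(i_0,K)$ the point $x$ lies in $\mathrm{Sh}_K(z_n)\subseteq\mathrm{Sh}_i(z_n)$ but not in $U_i\subseteq U_{i_0}$; thus $I(z_n)\le\max(i_0,K)$ for all $n$. The same argument applied to $S^m\setminus W$ and the sets $U'_i$ shows that $I'(z_n)\to\infty$ if $x\notin W$ and that $I'(z_n)$ is bounded if $x\in W$. Consequently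
\[I(z_n)>I'(z_n)\text{ for large }n\text{ if }x\in W,\qquad I(z_n)<I'(z_n)\text{ for large }n\text{ if }x\notin W.\]

Let $A=\Lambda_c(E)$ and $E'=\{z\in E:I(z)>I'(z)\}$. If $x\in A\cap W$, a sequence in $E$ converging conically to $x$ lies eventually in $E'$, so $x\in\Lambda_c(E')$. If $x\in\Lambda_c(E')$, then $x\in A$, and $x\in W$ because $I>I'$ along a sequence converging conically to $x$. So $A\cap W=\Lambda_c(E')\in\mathrm{CL}(m)$.

(b) Let $A$ and $X$ be as in Theorem~\ref{thm:main} and $W=S^m\setminus X$. This is a $G_\delta$ set with countable complement, and $A\cap W=A\setminus X\notin\mathrm{CL}(m)$. For the $F_\sigma$ case take $A=S^m$, which equals $\Lambda_c(H^{m+1})$ because points along the ray $[o,x)$ converge conically to $x$, and take $W=\mathbb Q^m$, a countable union of points. Then $A\cap W=\mathbb Q^m\notin\mathrm{CL}(m)$ by Proposition~\ref{prop:baire}.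
\end{proof}

\begin{thebibliography}{9}
\bibitem{CS} Edward Crane and Ian Short, \emph{Conical limit sets and continued fractions}, arXiv:0708.1730 (2007).
\end{thebibliography}
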